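# Heegner points at a split supersingular prime: two families and corank two

## 1. Roots of unity as points of a formal group of height two

These notes answer an independence question. Along the anticyclotomic $\mathbb Z_p$-extension of an imaginary quadratic field $K$, an elliptic curve $E/\mathbb Q$ carries one Heegner point for each layer. When $E$ is supersingular at $p$, the trace from layer $n+1$ to layer $n$ brings the point back not to layer $n$ but to layer $n-1$. So the classes of the points modulo $p$ fall into two families, one for even and one for odd layers. Each family generates a module of rank one over the Iwasawa algebra modulo $p$. Do the two families together generate rank two, or do they overlap so much that only rank one survives? The precise statement is in Section 2. The answer will come from showing that certain local points are not divisible, in a certain sense, and we begin with points for which this can be seen by hand.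

Let $p\ge5$ be a prime and let $E/\mathbb Q$ be an elliptic curve with good supersingular reduction at $p$. Let $\hat E$ be its formal group over $\mathbb Z_p$, with parameter $Z$. Supersingular means that $\hat E$ has height two: modulo $p$, the series $[p](Z)$ is a power series in $Z^{p^2}$ whose coefficient of $Z^{p^2}$ is not zero. Lifting that series and collecting the rest, we can write
$$[p](Z)=g(Z^{p^2})+p\,r(Z),\qquad g,r\in Z\,\mathbb Z_p[[Z]],\quad g'(0)\in\mathbb Z_p^\times,\quad r'(0)=1, \tag{1}$$
the last equality because $[p](Z)=pZ+\cdots$. We also use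
$$Z_1-_{\hat E}Z_2=(Z_1-Z_2)\cdot(\text{unit of }\mathbb Z_p[[Z_1,Z_2]]). \tag{2}$$
Indeed the left side vanishes for $Z_1=Z_2$, so it is divisible by $Z_1-Z_2$. It equals $Z_1-Z_2$ plus terms of degree at least two, so the quotient has constant term $1$.

Let $k=\overline{\mathbb F}_p$, $W=W(k)$, $\zeta_{p^m}=e^{2\pi i/p^m}$ (with embeddings $\overline{\mathbb Q}\subset\mathbb C$ and $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$ fixed), and $\Phi_m=\mathrm{Frac}(W)(\zeta_{p^m})$ for $m\ge1$. This is a totally ramified extension of $\mathrm{Frac}(W)$ with uniformizer $\zeta_{p^m}-1$ and degree $e_m=p^{m-1}(p-1)$. Let $\mathrm{ord}$ be its normalized valuation, so $\mathrm{ord}(\zeta_{p^m}-1)=1$ and $\mathrm{ord}(p)=e_m$. Let $\mathfrak m_{\Phi_m}$ be the maximal ideal, and let $I_m$ be the Sylow $p$-subgroup of $\mathrm{Gal}(\Phi_m/\mathrm{Frac}(W))\cong(\mathbb Z/p^m)^\times$. Then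
$$\mathrm{ord}(\sigma z-z)\ge\mathrm{ord}(z)+1\qquad(\sigma\in I_m,\ z\in\mathfrak m_{\Phi_m}). \tag{3}$$
To see this put $\pi_m=\zeta_{p^m}-1$ and $\sigma\zeta_{p^m}=\zeta_{p^m}^b$ with a positive integer $b\equiv1\bmod p$. Then $\sigma\pi_m/\pi_m=1+\zeta_{p^m}+\cdots+\zeta_{p^m}^{b-1}\equiv b\equiv1\bmod\pi_m$. The ring of integers is $W[\pi_m]$ and $\sigma$ fixes $W$, so $\sigma w\equiv w\bmod\pi_m$ for every unit $w$. Hence $\sigma(\pi_m^sw)\equiv\pi_m^sw\bmod\pi_m^{s+1}$.

**Proposition 1 (the easy case).** Let $n\ge0$, let $\sigma\in I_{n+2}$, write $\mathfrak m=\mathfrak m_{\Phi_{n+2}}$, and let $z_n\in\hat E(\mathfrak m)$ be the point with parameter $\zeta_{p^{n+1}}-1$. Then $z_n\notin(\sigma-1)^p\hat E(\mathfrak m)+[p]\hat E(\mathfrak m)$.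

**Proof.** Suppose $z_n=(\sigma-1)^pB+_{\hat E}[p]y$. In $\Phi_{n+2}$ we have $\mathrm{ord}(z_n)=e_{n+2}/e_{n+1}=p$. By (2) and (3), each application of $\sigma-1$ raises $\mathrm{ord}$ by at least one, so $\mathrm{ord}((\sigma-1)^pB)\ge p+1$. By (2), $[p]y=z_n-_{\hat E}(\sigma-1)^pB$ has $\mathrm{ord}([p]y)=p$. Now $[p]y=g(y^{p^2})+p\,r(y)$, and $\mathrm{ord}(p\,r(y))>e_{n+2}\ge p(p-1)>p$. So $p=\mathrm{ord}\,g(y^{p^2})=p^2\,\mathrm{ord}(y)$, which is impossible. $\square$

The proof compares two numbers. A point defined one layer down, seen in $\Phi_{n+2}$, has valuation $p$; a multiple of $p$ with small valuation has valuation divisible by $p^2$, because the height is two.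

What changes for more general points? Replace $T$ by a power series $F\in(p,T)W[[T]]$ and ask the same of the points with parameter $F(\zeta_{p^{n+1}}-1)$. Some hypothesis is needed: for $F(T)=[p](T)$ every value is $[p]$ of a point, and the assertion fails. This $F$ satisfies $F'\equiv0\bmod p$, since modulo $p$ it is a series in $T^{p^2}$. Section 6 shows that $F'\not\equiv0\bmod p$ is enough. The Heegner points do turn out to be values of a single power series, but it is a sum of several series, each of which we know only through geometry. To show that the derivative of the sum does not vanish modulo $p$ is the main task, and it fills Sections 7 to 9.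

## 2. The tower of Heegner points and the theorem

**Setting.** Let $E/\mathbb Q$ be an elliptic curve of conductor $N$. Let $K$ be an imaginary quadratic field of discriminant $d_K\ne-3,-4$ and class number $h_K$ such that every prime dividing $N$ splits in $K$ (the Heegner hypothesis). Let $p\ge5$ be a prime not dividing $Nd_Kh_K\varphi(Nd_K)$. Assume that $G_{\mathbb Q}\to\mathrm{Aut}(E[p])\cong GL_2(\mathbb F_p)$ is surjective. Assume that $E$ is a strong Weil curve, with modular parametrization $\pi:X_0(N)\to E$ sending the cusp $\infty$ to $O$, such that $\pi_*:J_0(N)\to E$ has geometrically connected kernel. Finally, assume that $p$ splits in $K$ and that $E$ has good supersingular reduction at $p$. Then $p\mid a_p$ and $|a_p|\le2\sqrt p<p$, so $a_p=0$ and $|E(\mathbb F_p)|=p+1$.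

**Iwasawa modules modulo $p$.** Let $K_\infty/K$ be the anticyclotomic $\mathbb Z_p$-extension, $\Gamma=\mathrm{Gal}(K_\infty/K)$ with topological generator $\gamma$, and $K_n$ the layer with $\mathrm{Gal}(K_n/K)\cong\mathbb Z/p^n\mathbb Z$. Put $\Lambda=\mathbb Z_p[[\Gamma]]$ and $\overline\Lambda=\Lambda/p\Lambda=\mathbb F_p[[\Gamma]]=\mathbb F_p[[X]]$ with $X=\gamma-1$. This is a discrete valuation ring, so a submodule of a free module of finite rank is free, and finitely generated torsion modules are finite. Write $M^\vee$ for the Pontryagin dual.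

**Definition.** Let $M$ be a discrete $\overline\Lambda$-module with $M^\vee$ finitely generated over $\overline\Lambda$. Its $\overline\Lambda$-corank is the $\overline\Lambda$-rank of $M^\vee$.

A finite module has corank $0$. The module $\mathbb F_p((X))/\mathbb F_p[[X]]$ has corank $1$, by the following fact, since it is the union of the submodules $X^{-d}\mathbb F_p[[X]]/\mathbb F_p[[X]]\cong\overline\Lambda/X^d$:
$$\text{if } M \text{ is an increasing union of submodules} \cong\overline\Lambda/X^d \text{ with } d\to\infty, \text{ then } M\cong\overline\Lambda^\vee. \tag{4}$$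
Indeed $M[X]$ is one-dimensional over $\mathbb F_p$, so its dual $M^\vee/XM^\vee$ is one-dimensional, and the compact module $M^\vee$ is cyclic by Nakayama. It is infinite, while every proper quotient of $\overline\Lambda$ is finite, so $M^\vee\cong\overline\Lambda$.

**Heegner points.** For $m\ge0$ put $\mathcal O_{p^m}=\mathbb Z+p^m\mathcal O_K$ and let $K[p^m]$ be the ring class field of conductor $p^m$; recall that $K_n\subseteq K[p^{n+1}]$. Fix an ideal $\mathfrak N$ of $\mathcal O_K$ with $\mathcal O_K/\mathfrak N\cong\mathbb Z/N\mathbb Z$. Let $x_m\in X_0(N)(K[p^m])$ be the point given by the cyclic $N$-isogeny $\mathbb C/\mathcal O_{p^m}\to\mathbb C/(\mathfrak N\cap\mathcal O_{p^m})^{-1}$, and $y_m=\pi(x_m)\in E(K[p^m])$. For $n\ge0$ put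
$$P_n=\mathrm{Norm}_{K[p^{n+1}]/K_n}(y_{n+1})\in E(K_n),$$
and let $\alpha_n$ be its class in $E(K_n)/p$. Let $R_n=\mathbb F_p[\mathrm{Gal}(K_n/K)]$ and $E(K_\infty)/p=\varinjlim E(K_n)/p$. By Lemma 5 below, $E(K_n)/p\hookrightarrow E(K_\infty)/p$, and by (6) below $R_n\alpha_n\subset R_{n+2}\alpha_{n+2}$. So we may form
$$N^0=\varinjlim R_{2n}\alpha_{2n},\qquad N^1=\varinjlim R_{2n+1}\alpha_{2n+1}\qquad\text{inside }E(K_\infty)/p.$$

The problem comes from Ahmed Matar, "Selmer groups and anticyclotomic $\mathbb Z_p$-extensions", arXiv:1411.4685 (2014). The conjecture is that the submodule generated by $N^0$ and $N^1$ has $\overline\Lambda$-corank at least two. It is true, already locally at $p$, and the corank is exactly two.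

Let $\mathfrak p$ be either prime of $K$ above $p$, so $p\mathcal O_K=\mathfrak p\bar{\mathfrak p}$, and take the embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$ to induce $\mathfrak p$ on $K$. Let $v$ be the induced place of $K_\infty$; it is totally ramified over $\mathfrak p$ (Section 3), so $\Gamma$ acts on $E(K_{\infty,v})/p:=\varinjlim E(K_{n,v})/p$. Let $N_v^0,N_v^1$ be the images of $N^0,N^1$ there.

**Theorem 2.** Under the hypotheses above, for each $v\mid p$:

(a) $N_v^0$ and $N_v^1$ are each isomorphic to $\overline\Lambda^\vee$; $N_v^0\cap N_v^1$ is finite; $(N_v^0+N_v^1)^\vee\cong\overline\Lambda^2$.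

(b) $N^0\cong N^1\cong\overline\Lambda^\vee$; $N^0\cap N^1$ is finite; $(N^0+N^1)^\vee\cong\overline\Lambda^2$; and $N^0+N^1\to E(K_{\infty,v})/p$ has finite kernel.

In particular the submodule in the conjecture has $\overline\Lambda$-corank exactly $2$.

## 3. Ring class fields and the trace relation

**The Galois group.** We need the group $\mathcal G=\mathrm{Gal}(K[p^\infty]/K)$, where $K[p^\infty]=\bigcup K[p^m]$, in explicit form. Artin maps send uniformizers to arithmetic Frobenius. Write $K_p=K\otimes\mathbb Q_p=K_{\mathfrak p}\times K_{\bar{\mathfrak p}}=\mathbb Q_p\times\mathbb Q_p$ and $\beta\mapsto(\beta_1,\beta_2)$ for $\beta\in K$; then $\bar\beta\mapsto(\beta_2,\beta_1)$. For $m\ge1$,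
$$\mathrm{Gal}(K[p^m]/K)=\hat K^\times/K^\times\hat{\mathcal O}_{p^m}^\times,\qquad(\mathcal O_{p^m}\otimes\mathbb Z_p)^\times=\{(x,y)\in(\mathbb Z_p^\times)^2:x\equiv y\bmod p^m\}.$$
Since $d_K\ne-3,-4$, $\mathcal O_K^\times=\{\pm1\}\subset\hat{\mathcal O}_{p^m}^\times$. So the kernel of $\mathrm{Gal}(K[p^m]/K)\to Cl(K)$ is $\hat{\mathcal O}_K^\times/\hat{\mathcal O}_{p^m}^\times\cong(\mathbb Z/p^m)^\times$, through $(x,y)\mapsto x/y$. Put $U=\mathbb Z_p^\times\prod_{q\ne p}\mathcal O_{K,q}^\times$ with $\mathbb Z_p^\times$ diagonal in $K_p^\times$. The same computation gives an exact sequence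
$$1\to\mathbb Z_p^\times\to\hat K^\times/K^\times U\to Cl(K)\to1,\qquad u\mapsto(u,1)_p,$$
and it is the inverse limit of the sequences at finite level. Hence $\mathcal G=\hat K^\times/K^\times U$ and $\mathrm{Gal}(K[p^m]/K)=\mathcal G/(1+p^m\mathbb Z_p)$.

As $p\nmid(p-1)h_K$, we get $\mathcal G=(1+p\mathbb Z_p)\times\Delta$ with $\Delta$ the torsion subgroup, of order $(p-1)h_K$. The group $\Gamma\cong\mathbb Z_p$ is a torsion-free quotient of $\mathcal G$, hence a quotient of $\mathcal G/\Delta\cong\mathbb Z_p$. A surjection $\mathbb Z_p\to\mathbb Z_p$ is an isomorphism, so $\Gamma=\mathcal G/\Delta$ and $\mathrm{Gal}(K[p^\infty]/K_n)=\Delta\times(1+p^{n+1}\mathbb Z_p)$. Therefore $\mathrm{Gal}(K[p^{n+1}]/K_n)\cong\Delta$, compatibly with restriction in $n$. The inertia group of $\mathfrak p$ in $\mathcal G$ is the image of $\mathcal O_{\mathfrak p}^\times$, that is $\{(u,1)_p\}$; for $\bar{\mathfrak p}$ it is $\{(1,u)_p\}$, the same group modulo the diagonal. It surjects onto $\Gamma$. So $K_{n,v}/\mathbb Q_p$ is totally ramified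 of degree $p^n$, and $\mathrm{Gal}(K_{n,v}/\mathbb Q_p)=\mathrm{Gal}(K_n/K)$.

The completion of $K[p^m]$ at the place given by $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$ is a finite abelian extension of $\mathbb Q_p$ whose norm group contains $1+p^m\mathbb Z_p$, because $(u,1)_p$ acts trivially for $u\in1+p^m\mathbb Z_p$. It also contains $p^f$ for some $f\ge1$. Since $\langle p^f\rangle\times(1+p^m\mathbb Z_p)$ is the norm group of $\mathbb Q_{p^f}(\zeta_{p^m})$, where $\mathbb Q_{p^f}$ is the unramified extension of degree $f$, the completion lies in $\Phi_m$. In particular $K_{n,v}\subset\Phi_{n+1}$.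

**Ideal classes inside $\mathcal G$.** Every element of $\mathcal G$ is represented by $s=(u,1)_pa$ with $u\in\mathbb Z_p^\times$ and $a$ an idele trivial at $p$, with fractional ideal $\mathfrak a$ prime to $p$: multiply by an element of $K^\times$ to make the $p$-component a unit, then by the diagonal $\mathbb Z_p^\times$. For $\mathfrak b$ prime to $p$ let $[\mathfrak b]\in\mathcal G$ be the class with $u=1$ and ideal $\mathfrak b$. Then $[\mathfrak b]=1$ if and only if $\mathfrak b=(\beta)$ with $\beta_1=\beta_2$, i.e. with $\beta\in\mathbb Q^\times$. Let $D$ be the product of the primes dividing $d_K$. For $d\mid D$ let $\mathfrak d$ be the product of the ramified primes above the primes dividing $d$, and let $\mathfrak D$ be the one for $d=D$. By hypothesis $p\nmid D$ and $\gcd(N,D)=1$.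

**Lemma 3.** $\{[\mathfrak b]\}\cap\Delta=\Delta_0:=\{[\mathfrak d]:d\mid D\}$, this is a subgroup, and the $[\mathfrak d]$ are distinct.

**Proof.** If $[\mathfrak b]^t=1$ with $t\ge1$, then $\mathfrak b^t=(\beta)$ with $\beta\in\mathbb Q^\times$. So $\mathfrak b^t=\bar{\mathfrak b}^t$ and $\mathfrak b=\bar{\mathfrak b}$. An ideal fixed by conjugation has equal exponents at the two primes above a split prime, so $\mathfrak b=g\mathfrak d$ with $g\in\mathbb Q^\times$ and $d\mid D$. Here $g$ is prime to $p$, so $[(g)]=1$ and $[\mathfrak b]=[\mathfrak d]$. Conversely $[\mathfrak d]^2=[(d)]=1$, so $[\mathfrak d]\in\Delta$. The left side is a subgroup, hence so is $\Delta_0$. If $[\mathfrak d]=[\mathfrak d']$ then $\mathfrak d=g\mathfrak d'$ with $g\in\mathbb Q^\times$. At a ramified prime $g$ has even exponent, while $\mathfrak d\mathfrak d'^{-1}$ has exponent in $\{-1,0,1\}$, so $d=d'$. $\square$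

Fix representatives $s_i=(u_i,1)_pa_i$, $1\le i\le r$, of $\Delta/\Delta_0$, with ideals $\mathfrak a_i$. Then $\Delta=\{s_i[\mathfrak d]\}$, and $s_i[\mathfrak d]$ has the same $u_i$ and the ideal $\mathfrak a_i\mathfrak d$.

**The trace relation.** For a lattice $L\subset K$ with order $\mathcal O_{p^m}$ let $x(L)\in X_0(N)$ be the point $(\mathbb C/L\to\mathbb C/(\mathfrak N\cap\mathcal O_{p^m})^{-1}L)$. It depends only on $L$ up to homothety, $x_m=x(\mathcal O_{p^m})$, and by the main theorem of complex multiplication $x(L)^{\sigma_s}=x(s^{-1}L)$ for $s\in\hat K^\times$ with Artin symbol $\sigma_s$.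

**Lemma 4.** $\mathrm{Tr}_{K[p^{m+1}]/K[p^m]}\,y_{m+1}=-y_{m-1}$ for $m\ge1$, and $\mathrm{Tr}_{K_{n+1}/K_n}P_{n+1}=-P_{n-1}$ for $n\ge1$.

**Proof.** The Hecke correspondence $T_p$ sends $x(L)$ to the sum of the $x(L')$ over lattices $L'\supset L$ of index $p$, or, after the homothety $p$, over sublattices of index $p$. For $L=\mathcal O_{p^m}$ with $m\ge1$, these are the lines in $\mathcal O_{p^m}/p\cong\mathbb F_p[\varepsilon]/(\varepsilon^2)$. The line $\mathbb F_p\varepsilon$ gives $p\mathbb Z+p^m\mathcal O_K=p\mathcal O_{p^{m-1}}$, and the line $\mathbb F_p$ gives $\mathbb Z+p^{m+1}\mathcal O_K=\mathcal O_{p^{m+1}}$. The $p$ lines $\mathbb F_p(1+b\varepsilon)$ are permuted transitively by units, so they give the lattices $w\mathcal O_{p^{m+1}}$ with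
$$w\in\hat{\mathcal O}_{p^m}^\times/\hat{\mathcal O}_{p^{m+1}}^\times\cong\mathrm{Gal}(K[p^{m+1}]/K[p^m]),$$
where the isomorphism uses $\mathcal O_{p^m}^\times=\{\pm1\}$. So $T_px_m=x_{m-1}+\mathrm{Tr}(x_{m+1})$ as divisors. Since $\pi(x)=\pi_*([x]-[\infty])$, $T_p(\infty)=(p+1)\infty$ and $\pi_*T_p=a_p\pi_*$, we get $y_{m-1}+\mathrm{Tr}\,y_{m+1}=a_py_m=0$. For the second formula,
$$\mathrm{Tr}_{K_{n+1}/K_n}P_{n+1}=\mathrm{Tr}_{K[p^{n+1}]/K_n}\mathrm{Tr}_{K[p^{n+2}]/K[p^{n+1}]}\,y_{n+2}=-\mathrm{Tr}_{K[p^{n+1}]/K_n}\,y_n=-P_{n-1},$$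
the last step because $y_n\in E(K[p^n])$ and restriction $\mathrm{Gal}(K[p^{n+1}]/K_n)\to\mathrm{Gal}(K[p^n]/K_{n-1})$ is bijective (both are $\Delta$). $\square$

In $\overline\Lambda$ the trace is a power of $X$:
$$\sum_{i<p}\gamma^{ip^n}=(\gamma^{p^n}-1)^{p-1}=X^{p^{n+1}-p^n}. \tag{5}$$
Hence
$$X^{p^{n+1}-p^n}\alpha_{n+1}=-\alpha_{n-1}\quad(n\ge1),\qquad X^{p^n}\alpha_n=0. \tag{6}$$

## 4. What the trace relation leaves open, and the reduction to non-divisibility

**Lemma 5.** $E(K_{\infty,v})[p]=0$. Hence $E(K_{n,v})/p\hookrightarrow E(K_{\infty,v})/p$ and $E(K_n)/p\hookrightarrow E(K_\infty)/p$.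

**Proof.** By (1), the coefficients of $[p](Z)$ below degree $p^2$ are divisible by $p$, the linear one is exactly $p$, and that of degree $p^2$ is a unit. By the Newton polygon, nonzero $p$-torsion points of $\hat E$ have $p$-adic valuation $1/(p^2-1)$. Valuations in $K_{n,v}$ lie in $p^{-n}\mathbb Z$, so $\hat E(\mathfrak m_{K_{n,v}})[p]=0$. The residue field is $\mathbb F_p$ and $|E(\mathbb F_p)|=p+1$ is prime to $p$, so $E(K_{n,v})[p]=0$. If $P\in E(K_{n,v})$ and $P=pQ$ with $Q\in E(K_{\infty,v})$, then $\sigma Q-Q\in E(K_{\infty,v})[p]=0$ for all $\sigma$ fixing $K_{n,v}$, so $Q\in E(K_{n,v})$. The global statement follows in the same way from $E(K_\infty)[p]\subset E(K_{\infty,v})[p]=0$. $\square$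

A first attempt at the theorem uses the relations (6) alone and counts dimensions. They are not enough, even together with nonvanishing. Let $S=\mathbb F_p((X))/\mathbb F_p[[X]]$, of corank one. Put $d_0=1$, $d_1=p-1$, $d_{n+1}=d_{n-1}+p^{n+1}-p^n$; by induction $1\le d_n\le p^n$. Let $\alpha_n'\in S$ be the class of $\pm X^{-d_n}$, with signs chosen so that $\alpha'_{n+1}$ and $\alpha'_{n-1}$ have opposite signs. Then all the relations (6) hold for the $\alpha_n'$, and the even and the odd family each generate all of $S$. In this model $\alpha_n'\in X^{d_{n+1}-d_n}\overline\Lambda\alpha'_{n+1}$, where $d_{n+1}-d_n\to\infty$: each element is very divisible by $X$ one layer higher. This is the feature that we shall exclude for Heegner points.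

**Proposition 6.** There are $C,n_0$ such that for all $n\ge n_0$: $\alpha_n\notin X^C\cdot\big(E(K_{n+1,v})/p\big)$ inside $E(K_{n+1,v})/p$.

The proof occupies Sections 5 to 9. Here is why it suffices.

**Proposition 7.** Proposition 6 implies Theorem 2.

**Step 1: the structure of $N_v^0$ and $N_v^1$.** Work in $E(K_{\infty,v})/p$ and write $\alpha_n$ for the local class. By Proposition 6, $\alpha_n\ne0$ for $n\ge n_0$. Let $\overline\Lambda\alpha_n\cong\overline\Lambda/X^{d_n}$; then $d_n\le p^n$ by (6). Also by (6), $\overline\Lambda\alpha_{n-1}\subset\overline\Lambda\alpha_{n+1}$, and $d_{n+1}=d_{n-1}+p^{n+1}-p^n$ as soon as $\alpha_{n-1}\ne0$. So $N_v^\epsilon$ is an increasing union of modules $\overline\Lambda/X^d$ with $d\to\infty$, and $N_v^\epsilon\cong\overline\Lambda^\vee$ by (4).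

**Step 2: the possible ranks.** Let $S=N_v^0+N_v^1$. Dualizing $0\to N_v^0\cap N_v^1\to N_v^0\oplus N_v^1\to S\to0$ gives $S^\vee\subset\overline\Lambda^2$ with quotient $(N_v^0\cap N_v^1)^\vee$. So $S^\vee$ is free, and since it surjects onto $(N_v^\epsilon)^\vee\cong\overline\Lambda$, its rank is $1$ or $2$.

**Step 3: rank one is impossible.** If the rank is $1$, the surjections $S^\vee\to(N_v^\epsilon)^\vee$ between free modules of rank one are isomorphisms, so $S=N_v^0=N_v^1\cong\overline\Lambda^\vee$. Then $S[X^d]$ has dimension $d$, so $\overline\Lambda\alpha_n=S[X^{d_n}]$ for all large $n$. Multiplication by $X$ is surjective on $S$, because it is injective on $S^\vee$; so $X^jS[X^d]=S[X^{d-j}]$ for $0\le j\le d$. Since $d_{n+1}\ge p^{n+1}-p^n$ and $d_n\le p^n$, we have $d_{n+1}-d_n\ge p^{n+1}-2p^n\to\infty$, and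
$$\alpha_n\in S[X^{d_n}]=X^{d_{n+1}-d_n}S[X^{d_{n+1}}]=X^{d_{n+1}-d_n}\,\overline\Lambda\alpha_{n+1}.$$
By Lemma 5 this holds already in $E(K_{n+1,v})/p$. For large $n$ it contradicts Proposition 6.

**Step 4: conclusion of (a).** So $S^\vee\cong\overline\Lambda^2$, and $(N_v^0\cap N_v^1)^\vee=\overline\Lambda^2/S^\vee$ is finitely generated and torsion, hence finite.

**Step 5: part (b).** Globally too $\alpha_n\ne0$ for $n\ge n_0$. The argument of Step 1 applies word for word and gives $N^\epsilon\cong\overline\Lambda^\vee$, and as in Step 2, $(N^0+N^1)^\vee\subset\overline\Lambda^2$ is free. Since $N^0+N^1$ surjects onto $N_v^0+N_v^1$, of corank $2$, its corank is $2$, so $(N^0+N^1)^\vee\cong\overline\Lambda^2$. The dual of this surjection is an injection of free modules of rank $2$, with finite cokernel, so the kernel of $N^0+N^1\to E(K_{\infty,v})/p$ is finite. Finally $(N^0\cap N^1)^\vee=\overline\Lambda^2/(N^0+N^1)^\vee$ is torsion, hence finite. $\square$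

## 5. Heegner points as values of one power series

**Lattices.** We first move $P_n$ by a Galois element that makes the lattices reduce well. Let $\varpi=(1,p)_p$, let $m=n+1$, and put
$$P_n'=\sigma_{\varpi^{-m}}P_n=\sum_{s\in\Delta}\pi\big(x(\varpi^ms^{-1}\mathcal O_{p^m})\big)\in E(K_n).$$
For $s=(u,1)_pa$ set $L=p^{-m}\varpi^ms^{-1}\mathcal O_{p^m}$; the scalar $p^{-m}\in K^\times$ is a homothety. Then $L_q=\mathfrak a_q^{-1}$ for $q\ne p$, and at $p$ we have $L_p=(p^{-m}u^{-1},1)\cdot\{(x,y):x\equiv y\bmod p^m\}$. The second factor has basis $(p^m,0),(1,1)$, so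
$$L_p=\mathbb Z_p(1,0)\oplus\mathbb Z_p(p^{-m}u^{-1},1). \tag{7}$$

**Collecting the $\Delta_0$-orbits.** Later we need the terms of the sum to be pairwise unrelated by isogenies, and elements of $\Delta$ that differ by $\Delta_0$ give isogenous ones. We absorb these by raising the level. For $s_i[\mathfrak d]$ the lattice is $\mathfrak d^{-1}L_i$, where $L_i$ belongs to $s_i$ and $\mathfrak d$ acts away from $p$. Let $\tilde x(L)\in X_0(ND)$ be $x(L)$ together with the cyclic subgroup $\mathfrak D^{-1}L/L$ of order $D$. For $d\mid D$ let $\delta_d:X_0(ND)\to X_0(N)$ be $(A,C_N,C_D)\mapsto(A/C_D[d],\overline{C_N})$. Since $(\mathfrak D^{-1}L/L)[d]=\mathfrak d^{-1}L/L$, we have $\delta_d(\tilde x(L))=x(\mathfrak d^{-1}L)$. With $\Pi=\sum_{d\mid D}\pi\circ\delta_d:X_0(ND)\to E$ we obtain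
$$P_n'=\sum_{i=1}^r\Pi(\tilde x(L_i)). \tag{8}$$

**Reduction of the lattices.** Let $A_{\mathfrak a}=\mathbb C/\mathfrak a^{-1}$ and $A_L=\mathbb C/L$. They have complex multiplication and $p$ splits, so over a finite extension $\Phi$ of $\mathrm{Frac}(W)$ they have good ordinary reduction. We have $T_pA_L=L_p$ and $T_pA_{\mathfrak a}=\mathbb Z_p\times\mathbb Z_p$. Complex multiplication acts on tangent spaces through $K\to K_{\mathfrak p}$, and an endomorphism of a formal group of height one acts on its tangent space and on its Tate module by the same element of $\mathbb Z_p$. So the formal part of $V_p$ is $\mathbb Q_p\times0$, and $T_p$ of the reduction is the image under the second projection. Let $e=e_{\mathfrak a}\in T_p\bar A_{\mathfrak a}(k)$ be the image of $(0,1)$.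

Let $L^0=\bar{\mathfrak p}^m\mathfrak a^{-1}$, so $L^0_p=\mathbb Z_p\times p^m\mathbb Z_p$; by (7), $L^0\subset L\cap\mathfrak a^{-1}$. The kernels of $A_{L^0}\to A_{\mathfrak a}$ and of $A_{L^0}\to A_L$ are cyclic of order $p^m$, generated by $(0,1)$ and by $(p^{-m}u^{-1},1)$. A multiple of either generator lies in the formal part only if its second coordinate lies in $p^m\mathbb Z_p$, that is, only if it is zero in $V_p/L_p^0$. So both kernels meet the formal group trivially, and both reduce onto the constant group $\bar A_{L^0}[p^m](k)$. Hence $\bar A_L=\bar A_{\mathfrak a}$ canonically, compatibly with level structures prime to $p$ and with the second projection on $T_p$. So $\tilde x(L)$ reduces to $\tilde x_{\mathfrak a}=(\bar A_{\mathfrak a},\bar A_{\mathfrak a}[\mathfrak N],\bar A_{\mathfrak a}[\mathfrak D])$, which does not depend on $m$ or $u$, and $e\in T_p\bar A_L(k)$ is the image of $(0,1)\in V_pA_L$.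

**Serre–Tate theory.** We use the following from Katz, *Serre–Tate local moduli*, LNM 868, Thm 2.1, with an elliptic curve identified with its dual. Let $\bar A/k$ be an ordinary elliptic curve and $R$ an Artin local ring with residue field $k$. A deformation of $\bar A$ over $R$ is an elliptic curve $A/R$ with an identification of its special fibre with $\bar A$. Deformations correspond bijectively to $\mathbb Z_p$-bilinear maps
$$q(A;\cdot,\cdot):T_p\bar A(k)\times T_p\bar A(k)\to\hat{\mathbb G}_m(R).$$
A homomorphism $\psi_0:\bar A\to\bar B$ lifts to $A\to B$ if and only if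
$$q(A;x,\psi_0^\vee y)=q(B;\psi_0x,y)\quad\text{for all }x,y. \tag{9}$$
By definition $q(A;x,y)=E_A(\varphi_A(x),y)$. Here $\varphi_A(x)=p^j\tilde x_j\in\hat A(R)$ for large $j$, where $\tilde x_j\in A(R)$ is any lift of the component of $x$ in $\bar A[p^j](k)$. The pairing $E_A:\hat A\times T_p\bar A(k)\to\hat{\mathbb G}_m$ is given on $\hat A[p^m]$ by the Weil pairing $e_{p^m}$ with the component of $y$ in $\bar A[p^m](k)$. Passing to the limit over Artin quotients (formal elliptic curves and their homomorphisms algebraize), the same holds for complete noetherian local $R$ with residue field $k$.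

Two examples. If $\psi_0$ is multiplication by an integer $b$ on $\bar A$, then (9) with $B=A$ reads $q(A;x,by)=q(A;bx,y)$, which always holds, as it must. The curve $A_{\mathfrak a}$ has $q=1$: the points $(0,p^{-j})$ lift the components of $e$ and $p^j(0,p^{-j})=(0,1)\in T_pA_{\mathfrak a}$ is the zero point, so $\varphi(e)=0$. (Its $p$-divisible group splits by the idempotents of $\mathcal O_K\otimes\mathbb Z_p$.)

Since $T_p\bar A_{\mathfrak a}(k)=\mathbb Z_pe$, the universal deformation ring of $\bar A_{\mathfrak a}$ is $W[[T]]$ with $t=1+T=q(e,e)$. The ring $\mathrm{End}(\bar A_{\mathfrak a})\supset\mathcal O_K$ is commutative because $\bar A_{\mathfrak a}$ is ordinary, hence equals $\mathcal O_K$; its units are $\pm1$, which act trivially on deformations. As the level is prime to $p$, the level structures deform uniquely. So $W[[T]]$ is also the completed local ring of $X_0(ND)_W$ at $\tilde x_{\mathfrak a}$. Write $\iota_i$ for the resulting map from $\mathrm{Spec}\,W[[T]]$ (or $\mathrm{Spec}\,k[[T]]$) to $X_0(ND)$ at $\tilde x_{\mathfrak a_i}$.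

**Lemma 8.** There is $\kappa\in\mathbb Z_p^\times$, independent of $s$ and $m$, such that for $L$ attached to $s=(u,1)_pa$ and $m\ge1$,
$$q(A_L;e,e)=\zeta_{p^m}^{\,c},\qquad c=\kappa N(\mathfrak a)u^{-1}\in\mathbb Z_p^\times. \tag{10}$$

**Proof.** First compute $\varphi(e)$. The line $0\times\mathbb Q_p\subset V_pA_L$ is stable under complex multiplication, hence under $\mathrm{Gal}(\overline\Phi/\Phi)$, and it maps isomorphically to the étale quotient. The residue field is $k$, so Galois acts trivially on it. Hence $\tilde e_j=(0,p^{-j})\bmod L_p$ is a point of $A_L(\mathcal O_\Phi)$, and it lifts the component of $e$ in $\bar A_L[p^j](k)$. By (7), for every $j$,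
$$p^j\tilde e_j=(0,1)\equiv(-p^{-m}u^{-1},0)\bmod L_p,$$
so $\varphi(e)=(-p^{-m}u^{-1},0)\in\hat A_L[p^m]$. Next, a lift of the component of $e$ in $\bar A_L[p^m](k)$ to $A_L[p^m]$ is $p^{-m}(p^{-m}u^{-1},1)$. So $q(A_L;e,e)$ is the Weil pairing $e_{p^m}$ of $p^{-m}(-u^{-1},0)$ and $p^{-m}(p^{-m}u^{-1},1)$.

For $x,y\in L$ one has $e_{p^m}(p^{-m}x,p^{-m}y)=\exp(2\pi i\,\mathcal R(x,y)/p^m)^{\pm1}$, with a sign depending only on conventions, where $\mathcal R$ is the unimodular Riemann form of $L$. The form $\mathrm{Tr}(x\bar y/\sqrt{d_K})$ is unimodular on $\mathcal O_K$: on the basis $1,\ (d_K+\sqrt{d_K})/2$ it takes the value $-1$. The lattice $L$ has the covolume of $\mathfrak a^{-1}$, since both contain $L^0$ with index $p^m$. So up to a universal sign $\mathcal R(x,y)=N(\mathfrak a)\mathrm{Tr}(x\bar y/\sqrt{d_K})$. On $K_p$ this is $N(\mathfrak a)(x_1y_2-x_2y_1)/\delta$, where $\delta\in\mathbb Z_p^\times$ is the image of $\sqrt{d_K}$ in $K_{\mathfrak p}$. For $x=(-u^{-1},0)$ and $y=(p^{-m}u^{-1},1)$ it equals $-N(\mathfrak a)u^{-1}/\delta$.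 This is (10) with $\kappa=\pm\delta^{-1}$. $\square$

**The series $G$.** Put $c_i=\kappa N(\mathfrak a_i)u_i^{-1}$, and for $c\in\mathbb Z_p$ let $[c](T)=(1+T)^c-1$. By the Néron property, $\Pi$ extends to a morphism from the smooth model $X_0(ND)_{\mathbb Z_p}$ to the Néron model of $E$. Define
$$G=\sum_{i=1}^r\Pi\circ\iota_i\circ[c_i]\in E(W[[T]]),\qquad G_1=(p+1)G.$$

**Lemma 9.** $P_n'=G(\zeta_{p^{n+1}}-1)$ for all $n\ge0$, and $G_1\in\hat E((p,T)W[[T]])$.

**Proof.** By Lemma 8, $\tilde x(L_i)$ is the point of the disc of $\tilde x_{\mathfrak a_i}$ with $t=\zeta_{p^{n+1}}^{c_i}$, that is, $\iota_i\circ[c_i]$ evaluated at $T=\zeta_{p^{n+1}}-1$. Now use (8). The value of $G$ at the closed point of $W[[T]]$ is the reduction of $P_n'\in E(K_{n,v})$, which lies in $E(\mathbb F_p)$, of order $p+1$. So $G_1$ reduces to $O$. $\square$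

Through the parameter $Z$ we regard $G_1$ as a power series in $(p,T)W[[T]]$, with reduction $\bar G_1\in Tk[[T]]$.

## 6. A nonzero derivative gives non-divisibility

Here is the general form of Proposition 1, which is the case $F=T$.

**Proposition 10.** Let $F\in\hat E((p,T)W[[T]])$ with reduction $\bar F\in Tk[[T]]$ such that $\bar F'\ne0$, and let $\lambda$ be the least exponent prime to $p$ occurring in $\bar F$. Let $n\ge0$ with $p^{n+1}(p-1)>p\lambda$, let $\sigma\in I_{n+2}$ and $\mathfrak m=\mathfrak m_{\Phi_{n+2}}$. Then $F(\zeta_{p^{n+1}}-1)\notin(\sigma-1)^{p\lambda}\hat E(\mathfrak m)+[p]\hat E(\mathfrak m)$.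

**Step 1: remove the terms that hide the exponent $\lambda$.** In general $\bar F$ may begin with terms whose exponents are divisible by $p$. We subtract a multiple of $p$ to cancel them. Put $H(T)=F((1+T)^p-1)$. Then $\bar H(T)=\bar F(T^p)$, and $p\lambda$ is the least exponent in $\bar H$ not divisible by $p^2$. Let $\bar A(T^{p^2})$ be the part of $\bar H$ of degree less than $p\lambda$. Over $k$, $[p](Z)=\bar g(Z^{p^2})$ with $\bar g$ invertible under composition. As $k$ is perfect, the series $\bar g^{-1}(\bar A(T^{p^2}))$ in $T^{p^2}$ equals $\bar B^{p^2}$ for some $\bar B\in Tk[[T]]$. So $[p]\bar B=\bar g(\bar B^{p^2})=\bar A(T^{p^2})$. Lift $\bar B$ to $B\in TW[[T]]$ and put $J=H-_{\hat E}[p]B$. By (2),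
$$\bar J=b\,T^{p\lambda}+\cdots,\qquad b\ne0,\quad p\nmid\lambda.$$

**Step 2: the valuation of $J$.** In $\Phi_{n+2}$ we have $\mathrm{ord}(p)=e_{n+2}=p^{n+1}(p-1)>p\lambda$. In $J(\zeta_{p^{n+2}}-1)$ the terms of degree less than $p\lambda$ have coefficients divisible by $p$, and the coefficient in degree $p\lambda$ is a unit. Therefore
$$\mathrm{ord}\,J(\zeta_{p^{n+2}}-1)=p\lambda. \tag{11}$$

**Step 3: compare valuations.** Suppose $F(\zeta_{p^{n+1}}-1)=(\sigma-1)^{p\lambda}B_1+_{\hat E}[p]Y_1$. Since $\zeta_{p^{n+2}}^p=\zeta_{p^{n+1}}$, the left side is $H(\zeta_{p^{n+2}}-1)$, so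
$$J(\zeta_{p^{n+2}}-1)=(\sigma-1)^{p\lambda}B_1+_{\hat E}[p]y,\qquad y=Y_1-_{\hat E}B(\zeta_{p^{n+2}}-1)\in\hat E(\mathfrak m). \tag{12}$$
By (2) and (3), $\mathrm{ord}((\sigma-1)^{p\lambda}B_1)\ge p\lambda+1$. With (11), (12) and (2) this gives $\mathrm{ord}([p]y)=p\lambda$. But $[p]y=g(y^{p^2})+p\,r(y)$ and $\mathrm{ord}(p\,r(y))>e_{n+2}>p\lambda$. So $p\lambda=p^2\,\mathrm{ord}(y)$, which contradicts $p\nmid\lambda$. $\square$

**If $\bar G_1'\ne0$, then Proposition 6 holds.** Let $\lambda$ be the exponent of Proposition 10 for $F=G_1$, put $C=p\lambda$, and choose $n_0$ with $p^{n+1}(p-1)>p\lambda$ for $n\ge n_0$. Suppose $n\ge n_0$ and $\alpha_n\in X^C(E(K_{n+1,v})/p)$, that is,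
$$P_n=(\gamma-1)^CB_0+pY_0,\qquad B_0,Y_0\in E(K_{n+1,v}).$$
Apply $\sigma_{\varpi^{-(n+1)}}$, which commutes with $\gamma$ and acts on $K_{n+1,v}$ because $\mathrm{Gal}(K_{n+1,v}/\mathbb Q_p)=\mathrm{Gal}(K_{n+1}/K)$. Then multiply by $p+1=|E(\mathbb F_p)|$. With Lemma 9 we get
$$G_1(\zeta_{p^{n+1}}-1)=(p+1)P_n'=(\gamma-1)^CB_1+pY_1,\qquad B_1,Y_1\in\hat E(\mathfrak m_{K_{n+1,v}})\subset\hat E(\mathfrak m_{\Phi_{n+2}}).$$
Since $K_{n+1,v}/\mathbb Q_p$ is totally ramified, it meets $\mathrm{Frac}(W)$ in $\mathbb Q_p$, so $\mathrm{Gal}(\Phi_{n+2}/\mathrm{Frac}(W))$ surjects onto the $p$-group $\mathrm{Gal}(K_{n+1,v}/\mathbb Q_p)$. Then so does its Sylow $p$-subgroup $I_{n+2}$. Choose $\sigma\in I_{n+2}$ that lifts $\gamma$. The displayed equation contradicts Proposition 10.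

So it remains to prove that $\bar G_1'\ne0$.

## 7. One residue disc, and cancellation between several

Let $\omega_E$ be the Néron differential and let $\bar\omega$ be the reduction of $\Pi^*\omega_E$ on $X_0(ND)_k$. It is regular, since $X_0(ND)_{\mathbb Z_p}$ is smooth and proper. The invariant differential is additive, $(P+Q)^*\omega_E=P^*\omega_E+Q^*\omega_E$, and $p+1=1$ in $k$, so
$$\bar G_1^*\,\omega_E=\sum_{i=1}^r[c_i]^*\iota_i^*\bar\omega\ \in k[[T]]\,dT. \tag{13}$$
On $\hat E$ we have $\omega_E=(\text{unit power series})\,dZ$. So $\bar G_1'\ne0$ if and only if the sum in (13) is not zero.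

For $p\nmid M$ the curve $X_0(M)_k$ is irreducible: it is the special fibre of a smooth proper $\mathbb Z_p$-curve with geometrically connected generic fibre. Let $\mathrm{Tate}(q)=\mathbb G_m/q^{\mathbb Z}$ be the Tate curve. At the cusp $\infty=(\mathrm{Tate}(q),\mu_M)$ of $X_0(M)$, $q$ is a local parameter.

**Lemma 11 (one disc).** $\bar\omega\ne0$. Hence each single term $[c_i]^*\iota_i^*\bar\omega$ is not zero.

**Proof.** The map $x\mapsto x^d$ identifies $\mathrm{Tate}(q)/\mu_d$ with $\mathrm{Tate}(q^d)$, so $\delta_d^*q=q^d$ at $\infty$. Since $\pi^*\omega_E=c_E\sum_na_nq^n\,dq/q$ with $c_E$ the Manin constant,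
$$\Pi^*\omega_E=c_E\sum_{d\mid D}d\sum_na_nq^{nd}\,\frac{dq}{q},$$
and the coefficient of $q\cdot dq/q$ is $c_E$ (only $d=n=1$ contributes). By Mazur, *Rational isogenies of prime degree*, Invent. Math. 44 (1978), Cor. 4.1, a prime dividing the Manin constant of a strong Weil curve (here: $\ker\pi_*$ connected) is $2$ or has square dividing $N$. So $p\nmid c_E$ and $\bar\omega\ne0$. As $X_0(ND)_k$ is irreducible, $\bar\omega$ does not vanish on the completed local ring at $\tilde x_{\mathfrak a_i}$, and $[c_i]$ is an automorphism of $k[[T]]$. $\square$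

If $r$ were $1$, we would be done. But $r$ is never $1$. The kernel of $\Delta_0\to Cl(K)$ lies in the torsion of $\mathbb Z_p^\times$, which is cyclic, and $\Delta_0$ is killed by $2$. So the kernel has order at most $2$, $|\Delta_0|\le2h_K$, and
$$r=\frac{(p-1)h_K}{|\Delta_0|}\ge\frac{p-1}2\ge2.$$
The smallest value occurs, for instance, for $K=\mathbb Q(\sqrt{-19})$ and $p=5$: here $h_K=1$, $5$ splits since $-19\equiv1\bmod5$, and $\varphi(19)=18$ is prime to $5$. Then $\Delta=\mu_4\subset\mathbb Z_5^\times$. An idele trivial at $5$ with ideal $(\sqrt{-19})$, multiplied by $(\sqrt{-19})^{-1}$, gets $5$-component $(\delta^{-1},-\delta^{-1})$, so $[\mathfrak D]=(-1,1)_5$ and $\Delta_0=\{\pm1\}$. Thus $r=2$, with representatives $u_1=1$ and $u_2=\mathbf{i}$, where $\mathbf{i}\in\mathbb Z_5$ is a square root of $-1$, and $\mathfrak a_1=\mathfrak a_2=\mathcal O_K$. With $c=\mathbf{i}^{-1}$ and $\iota=\iota_1=\iota_2$, the sum in (13) is $[\kappa]^*\big(\iota^*\bar\omega+[c]^*\iota^*\bar\omega\big)$.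

Lemma 11 does not extend to this. The $q$-expansion sees $\bar\omega$ at a cusp, while the terms here are expansions in an ordinary disc, with different substitutions $[c_i]$ and in general in different discs. Nor can the disc alone help. In the example, take
$$\theta=\sum_{a=0}^3(-1)^ac^a\,t^{c^a}\,\frac{dt}t\in k[[T]]\,dT,$$
with the coefficients $c^a$ read modulo $5$. Since $[c]^*(t^b\,dt/t)=c\,t^{cb}\,dt/t$ and $c^4=1$, we get $[c]^*\theta=-\theta$. And $\theta\ne0$: in $\sum_a(-1)^ac^a(1+T)^{c^a}$ the coefficient of $T$ is $\sum_a(-1)^ac^{2a}=4$, because $c^2=-1$. So a formal differential on the disc can cancel in exactly this way. We must use that $\bar\omega$ is a differential on a complete curve.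

The way around this is to use many isogenies at once. Endomorphisms of $\bar A_{\mathfrak a_i}$ act on each disc through maps $[\tau]$ that commute with the $[c_i]$, and they are realized by Hecke correspondences on the modular curve. So one relation produces infinitely many relations between algebraic functions in a modular tower. Independence of the Galois representations attached to different $i$ will separate the terms, and a single term then contradicts a bound by the genus. For the separation we first need that different terms are not isogenous.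

## 8. The deformations for different $i$ are not isogenous

Let $\mathcal A_i$ over $k[[T]]$ be the pullback by $[c_i]$ of the universal deformation of $\bar A_{\mathfrak a_i}$, and let $e_i=e_{\mathfrak a_i}$. So $q(\mathcal A_i;e_i,e_i)=t^{c_i}$. Let $\Omega$ be an algebraic closure of $k((T))$.

**Lemma 12.** For $i\ne i'$, $\mathcal A_i$ and $\mathcal A_{i'}$ are not isogenous over $\Omega$.

**Proof.** Let $\psi$ be an isogeny $\mathcal A_i\to\mathcal A_{i'}$ over $\Omega$.

**Step 1: $\psi$ is defined over $k[[T]]$.** Homomorphisms of abelian varieties are defined over the separable closure. For $\ell\ne p$ the Galois group of $k((T))$ acts trivially on $T_\ell\mathcal A_i$ and $T_\ell\mathcal A_{i'}$, by good reduction and because $k$ is algebraically closed. So all conjugates of $\psi$ agree on $T_\ell$, $\psi$ is defined over $k((T))$, and it extends over $k[[T]]$. Its special fibre $\psi_0:\bar A_{\mathfrak a_i}\to\bar A_{\mathfrak a_{i'}}$ is not zero, since $\psi_0^\vee\psi_0=\deg\psi$.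

**Step 2: $\psi_0$ comes from an element of $K$.** The curves $A_{\mathfrak a_i}$ and $A_{\mathfrak a_{i'}}$ have $q=1$, so (9) holds trivially and $\psi_0$ lifts to a homomorphism between them. Thus it is the reduction of some $\beta\in\mathrm{Hom}(\mathbb C/\mathfrak a_i^{-1},\mathbb C/\mathfrak a_{i'}^{-1})=\mathfrak a_i\mathfrak a_{i'}^{-1}$. As $T_p$ of the reduction is the second projection, $\psi_0e_i=\beta_2e_{i'}$. The degree is $[\mathfrak a_{i'}^{-1}:\beta\mathfrak a_i^{-1}]=\beta_1\beta_2\,N\mathfrak a_{i'}/N\mathfrak a_i$, so $\psi_0^\vee e_{i'}=\beta_1\frac{N\mathfrak a_{i'}}{N\mathfrak a_i}e_i$.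

**Step 3: the lifting condition for $\psi$.** Now (9) for $\psi$ with $x=e_i$, $y=e_{i'}$ gives $t^{c_i\beta_1N\mathfrak a_{i'}/N\mathfrak a_i}=t^{c_{i'}\beta_2}$ in $k[[T]]$. The exponents agree: if $b=p^sb'$ with $b'\in\mathbb Z_p^\times$, then $(1+T)^b=(1+T^{p^s})^{b'}=1+b'T^{p^s}+\cdots\ne1$. Inserting $c_i=\kappa N(\mathfrak a_i)u_i^{-1}$ we find $\beta_1/\beta_2=u_i/u_{i'}$.

**Step 4: contradiction.** In particular $\beta_1,\beta_2$ have the same valuation. Dividing $\beta$ by a power of $p$ we may take it in $K^\times$, a unit at $p$, with the same quotient $\beta_1/\beta_2$. Multiply the idele $(u_i/u_{i'},1)_pa_ia_{i'}^{-1}$, which represents $s_is_{i'}^{-1}$, by $\beta^{-1}\in K^\times$. Its $p$-component becomes $(\beta_2^{-1},\beta_2^{-1})$, in the diagonal $\mathbb Z_p^\times$. So $s_is_{i'}^{-1}=[\beta^{-1}\mathfrak a_i\mathfrak a_{i'}^{-1}]$ in $\mathcal G$. By Lemma 3, $s_is_{i'}^{-1}\in\Delta_0$, against the choice of representatives. $\square$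

## 9. Modular towers, monodromy, and the nonvanishing of the sum

**Proposition 13.** $\sum_{i=1}^r[c_i]^*\iota_i^*\bar\omega\ne0$.

Suppose that the sum is $0$. We derive a contradiction in four steps.

**Step 1: from one relation to infinitely many.** Write $h=h_K$. Choose a prime $\ell=\mathfrak l\bar{\mathfrak l}$ split in $K$ with $\ell\nmid6pND$, and write $\mathfrak l^h=(\nu)$. Let $\tau=\nu_1/\nu_2\in\mathbb Z_p^\times$. For $j\ge0$ let $F_j=k(X_0(ND\ell^{hj}))$, and let
$$b_1,b_2:X_0(ND\ell^{hj})_k\to X_0(ND)_k,\qquad b_1(A,C,H)=(A,C),\quad b_2(A,C,H)=(A/H,\overline C),$$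
where $H$ is cyclic of order $\ell^{hj}$. View $F_0\subset F_j$ via $b_1$; this extension is separable because subgroups of order prime to $p$ are étale.

The group $\ker\nu^j\subset\bar A_{\mathfrak a_i}$ is cyclic of order $\ell^{hj}$, since $\mathfrak l$ is a split prime. Since $\mathrm{Aut}(\bar A_{\mathfrak a_i})=\{\pm1\}$, at the point $(\tilde x_{\mathfrak a_i},\ker\nu^j)$ the map $b_1$ is an isomorphism on completed local rings, both being the deformation ring of $\bar A_{\mathfrak a_i}$. So $\iota_i$ lifts to $\iota_i^{(j)}:\mathrm{Spec}\,k[[T]]\to X_0(ND\ell^{hj})_k$, compatibly in $j$ because $(\ker\nu^{j+1})[\ell^{hj}]=\ker\nu^j$.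

We compute $b_2\circ\iota_i^{(j)}$. Take the quotient of the universal deformation by the lift of $\ker\nu^j$, and identify $\bar A_{\mathfrak a_i}/\ker\nu^j$ with $\bar A_{\mathfrak a_i}$ by $\nu^j$. This preserves the level structures, because $\nu$ is prime to $ND$. The quotient map then lifts the endomorphism $\nu^j$. On $T_p\bar A_{\mathfrak a_i}(k)$ we have $\nu^je=\nu_2^je$ and $(\nu^j)^\vee e=\bar\nu^je=\nu_1^je$. So (9) says that the coordinate $t'$ of the quotient satisfies $t^{\nu_1^j}=t'^{\,\nu_2^j}$, i.e. $t'=t^{\tau^j}$. Hence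
$$b_2\circ\iota_i^{(j)}=\iota_i\circ[\tau^j]. \tag{14}$$

Let $\epsilon_i=[c_i]^*\circ(\iota_i^{(j)})^*:F_j\hookrightarrow k((T))$, compatible in $j$. Let $\phi_j=b_2^*\bar\omega/b_1^*\bar\omega\in F_j$ and $h_i=[c_i]^*\iota_i^*\bar\omega/dT$, nonzero by Lemma 11. Pull back the assumed relation by $[\tau^j]$, which commutes with $[c_i]$. By (14) the $i$-th term becomes $[c_i]^*(\iota_i^{(j)})^*b_2^*\bar\omega=\epsilon_i(\phi_j)\,h_i\,dT$. So
$$\sum_{i=1}^rh_i\,\epsilon_i(\phi_j)=0\qquad\text{for all }j\ge0. \tag{15}$$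

The coefficients $h_i$ are only known to be power series. We replace them by algebraic ones. Let $\mathcal K_0\subset k((T))$ be generated over $k$ by all $\epsilon_i(F_0)$, and let $\mathcal L=\mathcal K_0(\epsilon_i(\phi_j))_{i,j}$, which is separable algebraic over $\mathcal K_0$. The linear system (15), with one equation for each $j$, has coefficients in $\mathcal L$ and a nonzero solution in $k((T))^r$. So its rank is less than $r$, and it has a nonzero solution $(f_1,\dots,f_r)\in\mathcal L^r$:
$$\sum_{i=1}^rf_i\,\epsilon_i(\phi_j)=0\qquad\text{for all }j\ge0. \tag{16}$$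
Let $\mathcal K=\mathcal K_0(f_1,\dots,f_r)$, a finitely generated field over $k$. Fix $i_0$ with $f_{i_0}\ne0$.

**Step 2: the monodromy is as large as possible.** Let $\mathcal E/F_0$ be an elliptic curve with the tautological $j$-invariant, and $\mathcal E_i=\mathcal E\otimes_{\epsilon_i}\mathcal K$. Over $\Omega$ we have $\mathcal E_i\cong\mathcal A_i$, as the $j$-invariants agree. Let $\mathcal G_{\mathcal K}=\mathrm{Gal}(\mathcal K^{sep}/\mathcal K)$ with $\mathcal K^{sep}\subset\Omega$, and let
$$\rho_i:\mathcal G_{\mathcal K}\to SL(T_\ell\mathcal E_i)\cong SL_2(\mathbb Z_\ell);$$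
the determinant is trivial since $k\subset\mathcal K$. We claim that the image $\mathcal I$ of $(\rho_i)_i$ is open in $SL_2(\mathbb Z_\ell)^r$.

**Step 2a: each factor.** By Igusa, for an elliptic curve over the field $k(\jmath)$ with invariant $\jmath$, the image of Galois in $SL_2(\mathbb Z_\ell)/\{\pm1\}$ is everything. Over $F_0$ such a curve is a quadratic twist of $\mathcal E$, and $F_0/k(\jmath)$ is finite. So the image of the Galois group of $F_0$ is closed of finite index in $SL_2(\mathbb Z_\ell)$, hence open. The image of $\mathcal G_{\mathcal K}$ in $\mathrm{Gal}(\epsilon_i(F_0)^{sep}/\epsilon_i(F_0))$ is the subgroup fixing $\epsilon_i(F_0)^{sep}\cap\mathcal K$. That field is algebraic over $\epsilon_i(F_0)$ and contained in the finitely generated field $\mathcal K$, so it is finite over $\epsilon_i(F_0)$. Hence each $\rho_i(\mathcal G_{\mathcal K})$ is open, and $\mathfrak h=\mathrm{Lie}(\mathcal I)\subset\mathfrak{sl}_2(\mathbb Q_\ell)^r$ surjects onto each factor.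

**Step 2b: a subalgebra that surjects onto each factor is everything, unless its projection to some pair of factors is the graph of an automorphism.** Induct on $r$; $r=1$ is clear. Let $\mathfrak h'$ be the image of $\mathfrak h$ in the first $r-1$ factors. If $\mathfrak h'$ is proper, induction gives a pair. Otherwise $\mathfrak h'=\mathfrak{sl}_2^{r-1}$. The kernel of $\mathfrak h\to\mathfrak h'$ lies in the last factor and is normalized by $\mathfrak h$, which surjects onto that factor. So the kernel is an ideal of the simple algebra $\mathfrak{sl}_2$. If it is the whole factor, $\mathfrak h$ is everything. If it is $0$, then $\mathfrak h$ is the graph of a surjection $\mathfrak{sl}_2^{r-1}\to\mathfrak{sl}_2$. The images of the factors are mutually commuting ideals of $\mathfrak{sl}_2$, so exactly one factor, say the $i$-th, has nonzero image, and it maps isomorphically. Then the projection to the pair $(i,r)$ is a graph.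

**Step 2c: no pair is a graph.** Suppose the projection to the pair $(i,i')$, $i\neq i'$, is the graph of an automorphism of $\mathfrak{sl}_2(\mathbb Q_\ell)$. It has the form $\mathrm{Ad}(\theta)$ for a linear isomorphism $\theta:V_\ell\mathcal E_i\to V_\ell\mathcal E_{i'}$. For $\sigma$ in a small enough open subgroup of $\mathcal G_{\mathcal K}$ the logarithms are defined, $\log\rho_{i'}(\sigma)=\theta\log\rho_i(\sigma)\theta^{-1}$, and exponentiating recovers $\rho_i(\sigma)$ and $\rho_{i'}(\sigma)$. So $\theta$ is equivariant for $\mathcal G_{\mathcal K'}$ with $\mathcal K'/\mathcal K$ finite separable.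

To apply the Tate conjecture we descend to a field finitely generated over $\mathbb F_p$. Write $\mathcal K'=k(w_1,\dots,w_\nu)$ (from here to the end of Step 2, $\nu$ denotes this number of generators). For $Q$ a large enough power of $p$, the curves $\mathcal E_i,\mathcal E_{i'}$ are defined over $\mathcal K_0'=\mathbb F_Q(w_1,\dots,w_\nu)$. Replacing $\mathbb F_Q$ by its algebraic closure in this finitely generated field, which is finite, we may assume $\mathcal K_0'\cap k=\mathbb F_Q$. Then $\mathcal K'=k\mathcal K_0'$, and $\mathcal G_{\mathcal K'}$ is normal in $\mathcal G_{\mathcal K_0'}$ with quotient $\mathrm{Gal}(k/\mathbb F_Q)$. The representation of $\mathcal G_{\mathcal K'}$ on $V_\ell\mathcal E_i$ is absolutely irreducible, since its image is open in $SL_2$. So by Schur $\mathrm{Hom}_{\mathcal G_{\mathcal K'}}(V_\ell\mathcal E_i,V_\ell\mathcal E_{i'})$ is the line spanned by $\theta$. The group $\mathcal G_{\mathcal K_0'}$ acts on this line through a character $\chi$ of $\mathrm{Gal}(k/\mathbb F_Q)$. Both determinants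 are cyclotomic, so taking determinants in $\rho_{i'}(\sigma)\theta\rho_i(\sigma)^{-1}=\chi(\sigma)\theta$ gives $\chi^2=1$. After a quadratic extension of $\mathbb F_Q$, $\chi=1$, and $\theta$ is equivariant for $\mathcal G_{\mathcal K_0'}$.

Now use the Tate conjecture for homomorphisms (Zarhin, Math. USSR Izv. 9 (1975), 255–260): for abelian varieties $A,B$ over a field $F$ finitely generated over $\mathbb F_p$, $p>2$, and $\ell\ne p$, $\mathrm{Hom}_F(A,B)\otimes\mathbb Q_\ell=\mathrm{Hom}_{\mathrm{Gal}_F}(V_\ell A,V_\ell B)$. It gives $\mathrm{Hom}(\mathcal E_i,\mathcal E_{i'})\ne0$. So $\mathcal A_i$ and $\mathcal A_{i'}$ are isogenous over $\Omega$, contradicting Lemma 12. Hence $\mathfrak h$ is everything, and the claim is proved.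

So there is $a\ge1$ such that
$$\{1\}\times\cdots\times\Gamma(\ell^a)\times\cdots\times\{1\}\subset\mathcal I,\qquad\Gamma(\ell^a)=\{g\in SL_2(\mathbb Z_\ell):g\equiv1\bmod\ell^a\}, \tag{17}$$
with $\Gamma(\ell^a)$ in position $i_0$. Since $\mathcal K$ was fixed once for all, $a$ does not depend on $j$.

**Step 3: $\phi_j$ lives at a level independent of $j$.** The $F_0$-embeddings of $k(X_0(ND\ell^b))$ into $F_0^{sep}$ correspond, compatibly with Galois, to the cyclic subgroups of order $\ell^b$ of $\mathcal E$: they are the geometric points above the generic point of $X_0(ND)_k$, and $\mathrm{Aut}(\mathcal E)=\{\pm1\}$ preserves every subgroup. The embedding attached to a subgroup has as image the fixed field of its stabilizer. So $\epsilon_i|_{F_j}$ corresponds to a cyclic subgroup $H_{i,j}\subset\mathcal E_i$ of order $\ell^{hj}$, and these are compatible in $j$. If $\rho_i(\sigma)=1$, then $\sigma$ fixes $\epsilon_i(F_j)$.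

We isolate the term $i_0$. Given $g_1\in\Gamma(\ell^a)$, choose by (17) $\sigma\in\mathcal G_{\mathcal K}$ with $\rho_{i_0}(\sigma)=g_1$ and $\rho_i(\sigma)=1$ for $i\ne i_0$. Apply $\sigma$ to (16), whose coefficients $f_i$ lie in $\mathcal K$, and subtract: $f_{i_0}\big(\sigma\epsilon_{i_0}(\phi_j)-\epsilon_{i_0}(\phi_j)\big)=0$. So $\epsilon_{i_0}(\phi_j)$ is fixed by
$$\Gamma(\ell^a)\subset\mathcal H:=\mathrm{Gal}\big(\epsilon_{i_0}(F_0)(\mathcal E_{i_0}[\ell^\infty])/\epsilon_{i_0}(F_0)\big),$$
where $\mathcal H$ acts faithfully on $T_\ell\mathcal E_{i_0}$, through $SL_2(\mathbb Z_\ell)$. Choose a basis of $T_\ell\mathcal E_{i_0}$ whose first vector generates $\varprojlim_jH_{i_0,j}$. The stabilizer of $H_{i_0,j}$ in $\mathcal H$ is then $\mathcal B_j=\{g\in\mathcal H:g\text{ upper triangular mod }\ell^{hj}\}$, and $\epsilon_{i_0}(\phi_j)\in\epsilon_{i_0}(F_j)$ is fixed by $\mathcal B_j$.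

Let $hj\ge a$, and let $g=\begin{pmatrix}x&y\\z&w\end{pmatrix}\in\mathcal H$ with $\ell^a\mid z$. Since $xw-yz=1$, $x$ is a unit. The matrix $\begin{pmatrix}1&0\\-z/x&1\end{pmatrix}$ lies in $\Gamma(\ell^a)\subset\mathcal H$, and
$$\begin{pmatrix}1&0\\-z/x&1\end{pmatrix}g=\begin{pmatrix}x&y\\0&w-zy/x\end{pmatrix}$$
is upper triangular and in $\mathcal H$, so in $\mathcal B_j$. Thus $g$ fixes $\epsilon_{i_0}(\phi_j)$. The matrices $g\in\mathcal H$ with $\ell^a\mid z$ form the stabilizer of $H_{i_0,j}[\ell^a]$. Hence $\epsilon_{i_0}(\phi_j)$ lies in the image under $\epsilon_{i_0}$ of $k(X_0(ND\ell^a))$. In other words $\phi_j=\mathrm{pr}^*\phi$ for a rational function $\phi$ on $X_0(ND\ell^a)_k$, where $\mathrm{pr}:X_0(ND\ell^{hj})_k\to X_0(ND\ell^a)_k$ is the forgetful map. As $b_1$ factors through $\mathrm{pr}$,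
$$b_2^*\bar\omega=\phi_j\,b_1^*\bar\omega=\mathrm{pr}^*\eta \tag{18}$$
with $\eta$ a rational differential on $X_0(ND\ell^a)_k$. Moreover $\eta\ne0$, because $(\iota_i^{(j)})^*b_2^*\bar\omega=[\tau^j]^*\iota_i^*\bar\omega\ne0$ by (14) and Lemma 11.

**Step 4: too many zeros at a cusp.** First, $\eta$ is regular. The map $\mathrm{pr}$ is tamely ramified. Its ramification indices divide those of $X_0(ND\ell^{hj})_k\to X_0(1)_k$. Away from cusps these divide $|\mathrm{Aut}/\{\pm1\}|\in\{1,2,3\}$, as $p\ge5$. At cusps they divide $ND\ell^{hj}$, because the $M$-torsion of $\mathrm{Tate}(q)$, generated by $\mu_M$ and $q^{1/M}$, is defined over $k((q^{1/M}))$ for $p\nmid M$; and $p\nmid ND\ell$. If $\eta$ had a pole of order $s\ge1$ at $\mathrm{pr}(y)$, with ramification index $e$ at $y$, then $\mathrm{ord}_y\mathrm{pr}^*\eta=-es+e-1<0$, contradicting (18) and the regularity of $b_2^*\bar\omega$.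

Now look at the cusp $\infty=(\mathrm{Tate}(q),\mu_{ND\ell^{hj}})$. There $\mathrm{pr}^*q=q$, while $b_2^*q=q^{\ell^{hj}}$ because $\mathrm{Tate}(q)/\mu_M=\mathrm{Tate}(q^M)$. With $M=\ell^{hj}$, prime to $p$, we have $b_2^*(q^s\,dq)=M\,q^{sM+M-1}\,dq$. So
$$\mathrm{ord}_\infty\,\eta=\mathrm{ord}_\infty\,b_2^*\bar\omega\ge\ell^{hj}-1.$$
But a nonzero regular differential on $X_0(ND\ell^a)_k$ has $\mathrm{ord}_\infty\eta\le2g(X_0(ND\ell^a))-2$, where $g(X_0(ND\ell^a))$ is the genus. The differential $\eta$ may depend on $j$, but its level $ND\ell^a$ does not. Letting $j\to\infty$ we get a contradiction. $\square$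

**End of the proof of Theorem 2.** By Proposition 13 and (13), $\bar G_1^*\omega_E\ne0$, so $\bar G_1'\ne0$. By Section 6 this gives Proposition 6, and Proposition 7 then gives Theorem 2. In particular the submodule of $E(K_\infty)/p$ generated by $\varinjlim R_{2n}\alpha_{2n}$ and $\varinjlim R_{2n+1}\alpha_{2n+1}$ has $\overline\Lambda$-corank exactly $2$, and the conjecture is true. $\blacksquare$
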